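\title{Noncommutative Hilbert schemes need not be projective}

\begin{abstract}
Let $R$ be a connected graded, strongly noetherian algebra over a field that satisfies the strong $\chi$ condition. Artin and Zhang proved that the quotients with a fixed Hilbert function of an object of $\operatorname{qgr}R$ are parameterized by a countable union of projective schemes, and they conjectured that this union is a projective scheme. We show that the conjecture fails over every field, already for a domain $R$ and for quotients of $R$ itself. The ring is a twisted homogeneous coordinate ring of $E\times E\times\mathbb P^3$, with $E$ an elliptic curve, for an automorphism of infinite order on numerical classes. For twisted homogeneous coordinate rings satisfying a vanishing condition we describe the parameter space as a disjoint union of components of Quot schemes. It is projective when the sheaf being divided has support of dimension at most $2$, or when the automorphism has finite order on numerical classes, and the bound $2$ cannot be replaced by $3$.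
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The Hilbert functor of a graded ring}

The closed subschemes of $\mathbb P^r$ with a fixed Hilbert polynomial are parameterized by a projective scheme. This statement can be phrased without geometry. A closed subscheme is a graded ideal $J$ of the polynomial ring $R$, two ideals being identified when they agree in large degrees, and its Hilbert polynomial is the function $n\mapsto\dim(R/J)_n$ for large $n$. In this form the statement makes sense for a noncommutative graded ring, and one can ask whether it remains true.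

Fix a field $k$. A \emph{connected graded ring} is a finitely generated graded $k$-algebra $R=\bigoplus_{i\ge0}R_i$ with $R_0=k$ and each $R_i$ finite-dimensional. A \emph{base ring} is a commutative noetherian $k$-algebra. For a base ring $A$ put $R_A=R\otimes_kA$, and let $\operatorname{gr}R_A$ be the category of finitely generated graded right $R_A$-modules with homomorphisms of degree $0$. A graded module $M$ is \emph{right bounded} if $M_n=0$ for $n\gg0$; for $A=k$ and $M\in\operatorname{gr}R$ this means that $M$ is finite-dimensional. Let $\operatorname{qgr}R_A$ be the quotient of $\operatorname{gr}R_A$ by the subcategory of right bounded modules, and let $\pi\colon\operatorname{gr}R_A\to\operatorname{qgr}R_A$ be the quotient functor. The object $\pi M$ remembers the tails $M_{\ge d}=\bigoplus_{n\ge d}M_n$ for large $d$ and nothing else; Lemma~\ref{lem:tails} makes this precise.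

Two hypotheses are imposed on $R$. The ring $R$ is \emph{strongly right noetherian} if $R_A$ is right noetherian for every base ring $A$, and \emph{strongly noetherian} if the same holds on the left as well. A noetherian graded $A$-algebra $S=\bigoplus_{i\ge0}S_i$ with $S_0=A$ \emph{satisfies $\chi$} if for every finitely generated graded right $S$-module $M$ and every $j\ge0$ the module
\[
\underline{\operatorname{Ext}}^j_S(S/S_{\ge1},M)=\bigoplus_{e\in\mathbb Z}\operatorname{Ext}^j_{\operatorname{gr}S}\bigl(S/S_{\ge1},M(e)\bigr),\qquad M(e)_n=M_{e+n},
\]
is finitely generated over $A$. The ring $R$ satisfies \emph{strong $\chi$} if $R_A$ satisfies $\chi$ as an $A$-algebra for every base ring $A$. Both hypotheses ask $R$ to behave as a commutative ring does. If $R$ is commutative, then $S=R_A$ is noetherian by the Hilbert basis theorem, and $\underline{\operatorname{Ext}}^j_S(S/S_{\ge1},M)$ is a finitely generated $S$-module killed by $S_{\ge1}$, hence finitely generated over $A$.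

Let $K\supseteq k$ be a field and $\mathcal N=\pi N$ an object of $\operatorname{qgr}R_K$. For a function $h\colon\mathbb Z\to\mathbb Z_{\ge0}$ we say that $\mathcal N$ \emph{has Hilbert function $h$} if $\dim_KN_n=h(n)$ for all $n\gg0$. This does not depend on the choice of $N$.

Fix $R$, a module $P\in\operatorname{gr}R$ and a function $h$. For a base ring $A$ let $\mathcal H_h(A)$ be the set of quotient objects $\pi(P\otimes_kA)\to\mathcal N$ in $\operatorname{qgr}R_A$ (two epimorphisms being identified when they have the same kernel) such that
\begin{itemize}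
\item[(F)] $\mathcal N$ is $A$-flat: $\mathcal N=\pi N$ for some $N\in\operatorname{gr}R_A$ with $N_n$ flat over $A$ for all $n\gg0$;
\item[(H)] for every field $K$ and every homomorphism $A\to K$, the base change $\mathcal N\otimes_AK\in\operatorname{qgr}R_K$ has Hilbert function $h$.
\end{itemize}
Base change, $\pi N\otimes_AA'=\pi(N\otimes_AA')$, makes $\mathcal H_h$ a functor on base rings. A $k$-scheme $\mathcal X$ \emph{represents} $\mathcal H_h$ if there are bijections $\mathcal H_h(A)\cong\operatorname{Hom}_k(\operatorname{Spec}A,\mathcal X)$ natural in $A$.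

\begin{theorem}[{Artin--Zhang \cite[Theorem~E5.1]{AZ}}]\label{thm:AZ}
Let $R$ be a connected graded, strongly noetherian ring satisfying strong $\chi$, and let $P\in\operatorname{gr}R$. For every $h$ the functor $\mathcal H_h$ is represented by an algebraic space that is a countable union of commutative projective $k$-schemes.
\end{theorem}

\medskip\noindent\textbf{Conjecture} (Artin--Zhang \cite[Conjecture~E5.2]{AZ}; the problem is posed in \cite{Keeler}). \emph{For all $R$, $P$ and $h$ as in Theorem~\ref{thm:AZ}, the object representing $\mathcal H_h$ is a commutative projective $k$-scheme.}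
\medskip

The guess is a natural one. For $P=R=k[z_0,\dots,z_r]$ the set $\mathcal H_h(A)$ consists of the $A$-flat closed subschemes of $\mathbb P^r_A$ whose fibers have a Hilbert polynomial that agrees with $h$ in large degrees. So $\mathcal H_h$ is a Hilbert scheme, or empty, and it is projective. Here $h$ alone bounds the family, and $h$ is the one numerical invariant that survives the passage to a general $R$.

\subsection{Results}

\begin{theorem}\label{thm:main}
For every field $k$ there is a connected graded domain $R$, strongly noetherian and satisfying strong $\chi$, such that for $P=R$ and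
\[
h(n)=\frac{n(n-1)(2n-1)}6+8n+16\quad(n\ge0),\qquad h(n)=0\quad(n<0),
\]
the functor $\mathcal H_h$ is not represented by a $k$-scheme of finite type, and in particular not by a projective $k$-scheme. Thus the conjecture is false over every field.
\end{theorem}

The ring comes from the following construction. Let $X$ be a projective $k$-scheme with $H^0(X,\mathcal O_X)=k$, let $\sigma$ be a $k$-automorphism of $X$, and let $\mathcal L$ be an invertible sheaf on $X$. Put $\mathcal L_0=\mathcal O_X$ and
\[
\mathcal L_n=\mathcal L\otimes\sigma^*\mathcal L\otimes\dots\otimes(\sigma^{n-1})^*\mathcal L,\qquad\text{so that}\qquad \mathcal L_m\otimes(\sigma^m)^*\mathcal L_n=\mathcal L_{m+n}.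
\]
The \emph{twisted homogeneous coordinate ring} is $B(X,\mathcal L,\sigma)=\bigoplus_{n\ge0}H^0(X,\mathcal L_n)$ with the product $r\cdot s=r\otimes(\sigma^m)^*s$ for $r$ of degree $m$. For $\sigma=\operatorname{id}$ it is the ordinary section ring of $\mathcal L$. For a base ring $A$ we write $X_A=X\times_k\operatorname{Spec}A$ and keep the names $\mathcal L$, $\sigma$ for the base changes. The next definition asks the sequence $(\mathcal L_n)$ to have the two properties that the powers of an ample sheaf have.

\begin{definition}\label{def:good}
The triple $(X,\mathcal L,\sigma)$ \emph{satisfies} (V) if for every base ring $A$ and every coherent sheaf $\mathcal F$ on $X_A$ there is an $n_0$ such that, for all $n\ge n_0$, the sheaf $\mathcal F\otimes\mathcal L_n$ is globally generated and $H^q(X_A,\mathcal F\otimes\mathcal L_n)=0$ for $q>0$. The triple is \emph{good} if both $(X,\mathcal L,\sigma)$ and $(X,\mathcal L,\sigma^{-1})$ satisfy (V).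
\end{definition}

\begin{proposition}\label{prop:ring}
If $(X,\mathcal L,\sigma)$ is good, then $B(X,\mathcal L,\sigma)$ is connected graded, strongly noetherian, and satisfies strong $\chi$.
\end{proposition}

For these rings the object representing $\mathcal H_h$ can be described completely. To a module $P\in\operatorname{gr}R$ over $R=B(X,\mathcal L,\sigma)$ we attach in Lemma~\ref{lem:sheafify} a coherent sheaf $\mathcal P$ on $X$ with $P_n\cong H^0(X,\mathcal P\otimes\mathcal L_n)$ for $n\gg0$, compatibly with the action of $R$; for $P=R$ it is $\mathcal O_X$. Given a very ample sheaf $\mathcal O_X(1)$ and a polynomial $p$, let $\operatorname{Quot}^p_{\mathcal P/X}$ be the projective scheme that parameterizes flat families of quotients $\mathcal F$ of $\mathcal P$ with $\chi(\mathcal F(t))=p(t)$ \cite{FGA}.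

\begin{theorem}\label{thm:structure}
Let $(X,\mathcal L,\sigma)$ be good, $R=B(X,\mathcal L,\sigma)$, $P\in\operatorname{gr}R$, let $h$ be arbitrary, and let $\mathcal O_X(1)$ be very ample on $X$. Then $\mathcal H_h$ is represented by $\bigsqcup_pQ_p$, where $p$ runs over the polynomials and $Q_p$ is a union of connected components of $\operatorname{Quot}^p_{\mathcal P/X}$. So $\mathcal H_h$ is represented by a projective scheme if and only if only finitely many $Q_p$ are nonempty. The ring of Theorem~\ref{thm:main} comes from a good triple, and for the $P$ and $h$ of that theorem infinitely many $Q_p$ are nonempty.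
\end{theorem}

Let $N^1(X_{\bar k})$ be the group of invertible sheaves on $X_{\bar k}$ modulo numerical equivalence, where $\mathcal D\equiv0$ means that $\mathcal D$ has degree $0$ on every integral curve.

\begin{theorem}\label{thm:positive}
In the situation of Theorem~\ref{thm:structure}, the functor $\mathcal H_h$ is represented by a projective scheme for every $h$ if
\begin{itemize}
\item[(i)] $\dim\operatorname{Supp}\mathcal P\le2$ (in particular for all $P$ if $\dim X\le2$), or
\item[(ii)] some power $\sigma^r$, $r\ge1$, acts trivially on $N^1(X_{\bar k})$.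
\end{itemize}
In (i) the number $2$ cannot be replaced by $3$: there is a good triple $(X',\mathcal L',\sigma')$ with $X'$ connected, reduced and of dimension $3$ such that, for $P=R'=B(X',\mathcal L',\sigma')$ and $h$ as in Theorem~\ref{thm:main}, the functor $\mathcal H_h$ is not represented by a scheme of finite type.
\end{theorem}

\subsection{The idea}

Take $P=R=B(X,\mathcal L,\sigma)$. A quotient of $\pi R$ is then a closed subscheme $Z\subseteq X$, and its Hilbert function is $n\mapsto\chi(\mathcal O_Z\otimes\mathcal L_n)$. By Theorem~\ref{thm:structure} the question is whether this function leaves only finitely many possibilities for the Hilbert polynomial $t\mapsto\chi(\mathcal O_Z(t))$. Both are restrictions of one polynomial function $\mathcal D\mapsto\chi(\mathcal O_Z\otimes\mathcal D)$ on $N^1$. On the multiples of a fixed class, the homogeneous parts of this polynomial are separated by the powers of $t$: a surface first contributes to $t^2$, a curve to $t$, a point to the constant. If $\sigma$ acts trivially on $N^1$, the classes of the $\mathcal L_n$ are the multiples of one class, and $h$ is itself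 a Hilbert polynomial. If $\sigma$ has infinite order on $N^1$, the degree of $\mathcal L_n$ on a curve can be cubic in $n$, and then curves and surfaces contribute to the same powers of $n$. We shall find curves $\Gamma_m$ whose Hilbert functions have the same cubic term and an $n^2$-coefficient that decreases by one as $m$ increases by one. Surfaces of degree $2m$ in a $\mathbb P^3$ on which $\sigma$ acts trivially restore the $n^2$-coefficient, and plane curves and points repair the lower terms. The resulting subschemes have one Hilbert function and unbounded degree.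

Section~\ref{sec:numerics} carries out this computation, which is commutative and elementary. Section~\ref{sec:modules} sets up the dictionary between graded modules and sheaves and proves Proposition~\ref{prop:ring}. Section~\ref{sec:good} shows that the triples of Section~\ref{sec:numerics} are good, and Section~\ref{sec:direct} proves Theorem~\ref{thm:main} directly, without Quot schemes. Sections~\ref{sec:quot} and~\ref{sec:positive} prove Theorems~\ref{thm:structure} and~\ref{thm:positive}.

\medskip\noindent\emph{Standard facts.} Let $X$ be projective over $k$ with very ample sheaf $\mathcal O_X(1)$, let $A$ be a base ring and $\mathcal F$ a coherent sheaf on $X_A$. Each $H^q(X_A,\mathcal F)$ is a finite $A$-module; $\mathcal F(s)$ is globally generated for $s\gg0$; and $H^q(X_A,\mathcal G_A)=H^q(X,\mathcal G)\otimes_kA$ for $\mathcal G$ coherent on $X$ (flat base change). If $\mathcal F$ is $A$-flat, the Euler characteristic of its fibers is locally constant on $\operatorname{Spec}A$.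

\section{One Hilbert function, unbounded degree}\label{sec:numerics}

\subsection{A shear of $E\times E$}

Let $(E,o)$ be an elliptic curve over $k$; for instance $y^2+y=x^3$, of discriminant $-27$, if $\operatorname{char}k\ne3$, and $y^2=x^3-x$, of discriminant $64$, if $\operatorname{char}k=3$. On the abelian surface $E^2$, with origin $\mathbf o=(o,o)$, consider the shear $\sigma(x,y)=(x+y,y)$. For $i\in\mathbb Z$ let
\[
\psi_i(x,y)=x+iy,\qquad\theta_i=\psi_i^*\mathcal O_E(o),\qquad\gamma=\operatorname{pr}_2^*\mathcal O_E(o),\qquad\mathcal M=\theta_0\otimes\gamma .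
\]
The sheaf $\mathcal M=\mathcal O_E(o)\boxtimes\mathcal O_E(o)$ is ample, and $\mathcal M^{3}=\mathcal O_E(3o)\boxtimes\mathcal O_E(3o)$ is very ample by the Segre embedding. We write invertible sheaves on $E^2$ additively. Since $\operatorname{pr}_1\sigma^i=\psi_i$ and $\operatorname{pr}_2\sigma^i=\operatorname{pr}_2$, we have $(\sigma^i)^*\mathcal M=\theta_i+\gamma$, and so
\[
\mathcal M_n=\sum_{i=0}^{n-1}(\theta_i+\gamma).
\]
Let $\Gamma_i=\psi_i^{-1}(o)$. It is the preimage of $\{o\}\times E$ under the automorphism $\sigma^i$, so it is a divisor with $\mathcal O(\Gamma_i)=\theta_i$, and $y\mapsto(-iy,y)$ is an isomorphism $E\to\Gamma_i$.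

\begin{lemma}\label{lem:numbers}
For all $i,j,m\in\mathbb Z$ and $n\ge0$ we have $\theta_i\cdot\theta_j=(i-j)^2$, $\theta_i\cdot\gamma=1$, $\gamma^2=0$, $\mathcal M^2=2$, and
\begin{gather*}
\mathcal M_n^2=\frac{n^2(n^2+11)}6,\qquad\mathcal M_n\cdot\mathcal M=\sum_{i<n}(i^2+2),\\
\mathcal M_n\cdot\theta_m=\sum_{i<n}\bigl((i-m)^2+1\bigr)=\frac{n^3}3-\Bigl(m+\frac12\Bigr)n^2+\Bigl(m^2+m+\frac76\Bigr)n,
\end{gather*}
the sums running over $0\le i<n$.
\end{lemma}

\begin{proof}
Under $E\cong\Gamma_i$ the map $\psi_j$ becomes multiplication by $j-i$ and $\operatorname{pr}_2$ becomes the identity. Multiplication by $d\neq 0$ has degree $d^2$, the order of the group scheme $E[d]$, and multiplication by $0$ pulls $\mathcal O_E(o)$ back to the trivial sheaf. Hence $\theta_i\cdot\theta_j=\deg\theta_j|_{\Gamma_i}=(i-j)^2$ and $\theta_i\cdot\gamma=1$. Also $\gamma$ is trivial on the fiber $E\times\{o\}$, so $\gamma^2=0$. Thus $(\theta_i+\gamma)\cdot(\theta_j+\gamma)=(i-j)^2+2$, which gives $\mathcal M^2$ and $\mathcal M_n\cdot\mathcal M$. With $\sum_{i<n}i=n(n-1)/2$ and $\sum_{i<n}i^2=n(n-1)(2n-1)/6$ we get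
\[
\sum_{i,j<n}(i-j)^2=2n\sum_{i<n}i^2-2\Bigl(\sum_{i<n}i\Bigr)^2=n^2(n-1)\Bigl(\frac{2n-1}3-\frac{n-1}2\Bigr)=\frac{n^2(n^2-1)}6,
\]
and adding $2n^2$ gives $\mathcal M_n^2$. Finally $\mathcal M_n\cdot\theta_m=\sum_{i<n}i^2-mn(n-1)+m^2n+n$ and $\sum_{i<n}i^2=\frac{n^3}3-\frac{n^2}2+\frac n6$.
\end{proof}

Since $\Gamma_m$ has genus one, $\chi(\mathcal M_n|_{\Gamma_m})=\mathcal M_n\cdot\theta_m$. The curves $\Gamma_m$ have unbounded degree $\theta_m\cdot\mathcal M=m^2+1$, yet the leading term $n^3/3$ of their Hilbert functions does not see $m$. The function $h$ of Theorem~\ref{thm:main} is $\sum_{i<n}i^2+8n+16$, that is, the Hilbert function of $\Gamma_0$ plus $7n+16$. The amount by which $\Gamma_m$ falls short of $h$ is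
\begin{equation}\label{eq:defect}
g_m(n)=h(n)-\chi(\mathcal M_n|_{\Gamma_m})=mn^2+(7-m-m^2)\,n+16\qquad(n\ge0).
\end{equation}
For large $n$ this is positive, and one can hope to make it up by adding something to $\Gamma_m$. Theorem~\ref{thm:positive}(i) will imply that, inside $E^2$, this cannot succeed for infinitely many $m$. But $g_m$ looks like the Hilbert polynomial of a surface of degree $2m$, and surfaces of every degree are available in $\mathbb P^3$.

\subsection{Making up the defect in $\mathbb P^3$}

The difficulty is one of sign. A surface of degree $2m$ accounts for $mn^2$. After that we can only add: a curve raises the coefficient of $n$ and a point raises the constant. So at each stage the pieces already chosen must undershoot $g_m$. The next lemma shows that a surface of degree $2m$ has linear coefficient $4m-2m^2$, which undershoots $7-m-m^2$ because $-2m^2$ decreases faster than $-m^2$. It also shows that a plane curve of large degree $b$ has a constant term of size $-b^2/2$, which leaves room for points. To avoid questions of general position over a small field, we pile the surface, the curve and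 the points on top of each other by means of a monomial ideal.

\begin{lemma}\label{lem:W}
Let $a,b\ge1$ and $c\ge0$ be integers, $T=k[z_0,\dots,z_3]$, and let $W(a,b,c)\subset\mathbb P^3$ be the closed subscheme defined by $I=z_0^a\,(z_0,\;z_1^{b+1},\;z_1^bz_2^c)$. Then $W(a,b,c)$ is supported on the plane $z_0=0$, and for all $n\in\mathbb Z$
\[
\chi\bigl(\mathcal O_{W(a,b,c)}(n)\bigr)=\Bigl[\frac a2n^2+\frac{a(4-a)}2n+\kappa(a)\Bigr]+\Bigl[b(n-a)-\frac{b(b-3)}2\Bigr]+c,
\]
where $\kappa(a)=1+\binom{a-1}3=\frac{a^3-6a^2+11a}6$.
\end{lemma}

\begin{proof}
The first claim holds because $z_0^{a+1}\in I$. The Euler characteristic is the Hilbert polynomial of $T/I$. The chain $I\subseteq z_0^a(z_0,z_1^b)\subseteq(z_0^a)\subseteq T$ filters $T/I$ with factors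
\[
T/(z_0^a),\qquad\bigl(k[z_1,z_2,z_3]/(z_1^b)\bigr)(-a),\qquad\bigl(k[z_2,z_3]/(z_2^c)\bigr)(-a-b).
\]
Indeed, division by $z_0^a$ identifies the middle factor with $T/(z_0,z_1^b)$ shifted by $a$. It identifies the last factor with $(z_0,z_1^b)/(z_0,z_1^{b+1},z_1^bz_2^c)$ shifted by $a$; after setting $z_0=0$ and dividing by $z_1^b$, this is $k[z_1,z_2,z_3]/(z_1,z_2^c)$ shifted by $a+b$. Filtering the first factor by powers of $z_0$ gives the polynomial
\[
\sum_{j<a}\binom{n-j+2}2=\frac12\sum_{j<a}\bigl(n^2+(3-2j)n+(j-1)(j-2)\bigr).
\]
The coefficient of $n$ is $\frac12(3a-a(a-1))=\frac{a(4-a)}2$. The constant $\sum_{j<a}\frac{(j-1)(j-2)}2$ equals $1$ for $a=1$ and grows by $\binom{a-1}2=\binom a3-\binom{a-1}3$ when $a$ is replaced by $a+1$, so it equals $\kappa(a)$. Filtering the second factor by powers of $z_1$ gives $\sum_{j<b}(n-a-j+1)=b(n-a)+b-\frac{b(b-1)}2$. The third factor has dimension $c$ in large degrees.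
\end{proof}

\begin{example}\label{ex:small}
For $m=2$ the defect is $g_2(n)=2n^2+n+16$. A quartic surface ($a=4$) contributes $2n^2+2$ and leaves $n+14$. A line ($b=1$) contributes $(n-4)+1=n-3$ and leaves $17$. So $W(4,1,17)$ has Hilbert polynomial $g_2$. For $m=3$ the defect is $g_3(n)=3n^2-5n+16$. A sextic contributes $3n^2-6n+11$ and leaves $n+5$; a line contributes $n-5$ and leaves $10$. So $W(6,1,10)$ has Hilbert polynomial $g_3$. The pairs $(\Gamma_2,W(4,1,17))$ and $(\Gamma_3,W(6,1,10))$ have the same total Hilbert function $h$, although one contains a surface of degree $4$ and the other a surface of degree $6$.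
\end{example}

\begin{lemma}\label{lem:Wm}
For $m\ge1$ put $a=2m$, $b=m^2-5m+7$ and $c=16-\kappa(a)+ab+\frac{b(b-3)}2$. Then $b\ge1$ and $c\ge0$ are integers, and $W_m=W(a,b,c)$ has Hilbert polynomial $g_m$.
\end{lemma}

\begin{proof}
We have $b=(m-2)(m-3)+1\ge1$. For an integer $b$ the number $\frac{b(b-3)}2$ is an integer and is at least $-1$. Since $\kappa(2m)=\frac{4m^3-12m^2+11m}3$,
\[
ab-\kappa(a)=\frac{2m^3-18m^2+31m}3=\frac{m\,\bigl(2m(m-9)+31\bigr)}3 .
\]
For $m=1,\dots,6$ this takes the values $5,2,-5,-12,-15,-10$. For $m=7,8$ the factor $2m(m-9)+31$ equals $3,15$, and for $m\ge9$ it is at least $31$. Hence $c\ge16-15-1=0$. By Lemma~\ref{lem:W} the Hilbert polynomial of $W_m$ has leading term $mn^2$, linear coefficient $4m-2m^2+b=7-m-m^2$, and constant term $\kappa(a)-ab-\frac{b(b-3)}2+c=16$.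
\end{proof}

The constants $8$ and $16$ in $h$ are there only to make $b\ge1$ and $c\ge0$ for every $m\ge1$.

\subsection{The spaces $X$ and $X'$}\label{ss:spaces}

We need one space that contains $E^2$, with $\mathcal L_n$ restricting to $\mathcal M_n$, and $\mathbb P^3$, with $\mathcal L_n$ restricting to $\mathcal O(n)$. The product is integral and will give a domain. Put
\[
X=E^2\times\mathbb P^3,\qquad\mathcal L=\mathcal M\boxtimes\mathcal O_{\mathbb P^3}(1),\qquad\sigma_X=\sigma\times\operatorname{id},\qquad\mathcal O_X(1)=\mathcal M^3\boxtimes\mathcal O_{\mathbb P^3}(1).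
\]
Then $\mathcal L_n=\mathcal M_n\boxtimes\mathcal O_{\mathbb P^3}(n)$, and $\mathcal O_X(1)$ is very ample. The automorphism $\sigma_X$ has infinite order on $N^1(X_{\bar k})$, because $(\sigma_X^i)^*\mathcal L$ has degree $i^2+1$ on $\Gamma_0\times\{\mathrm{point}\}$. The smallest space that serves is the union of the two factors glued at a point: with $u=(1:0:0:0)\in\mathbb P^3$ let
\[
X'=(E^2\times\{u\})\cup(\{\mathbf o\}\times\mathbb P^3)\subset X
\]
with the reduced structure. It is connected, of dimension $3$, and stable under $\sigma_X$ because $\sigma(\mathbf o)=\mathbf o$. Write $\mathcal L'=\mathcal L|_{X'}$ and $\sigma'=\sigma_X|_{X'}$; then $\mathcal L'_n=\mathcal L_n|_{X'}$. For $m\ge1$ let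
\[
Z_m=(\Gamma_m\times\{u\})\sqcup(\{\mathbf o\}\times W_m).
\]
The union is disjoint since $u$ is not on the plane $z_0=0$. Each piece is a closed subscheme of a component of $X'$, so $Z_m$ is a closed subscheme of $X'$ and of $X$.

\begin{proposition}\label{prop:Zm}
For every $m\ge1$ we have $\chi(\mathcal O_{Z_m}\otimes\mathcal L_n)=h(n)$ for all $n\ge0$, while $\chi(\mathcal O_{Z_m}(t))=mt^2+(2m^2-m+10)\,t+16$.
\end{proposition}

\begin{proof}
The sheaf $\mathcal L_n$ restricts to $\mathcal M_n$ on $E^2\times\{u\}$ and to $\mathcal O(n)$ on $\{\mathbf o\}\times\mathbb P^3$, so the first claim is \eqref{eq:defect} together with Lemma~\ref{lem:Wm}. The sheaf $\mathcal O_X(t)$ restricts to $\mathcal M^{3t}$ and to $\mathcal O(t)$, so $\chi(\mathcal O_{Z_m}(t))=3(m^2+1)t+g_m(t)$.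
\end{proof}

\section{Graded modules and sheaves}\label{sec:modules}

\subsection{Tails}

\begin{lemma}\label{lem:tails}
Let $R$ be connected graded, $A$ a base ring, and suppose that $S=R_A$ is right noetherian. Let $M,N\in\operatorname{gr}S$.
\begin{itemize}
\item[(T1)] If $\pi M\cong\pi N$, then $M_{\ge d}\cong N_{\ge d}$ for some $d$.
\item[(T2)] Every quotient object of $\pi M$ is $\pi M\to\pi(M/Q)$ for a graded submodule $Q\subseteq M$.
\item[(T3)] $\pi(M/Q)=\pi(M/Q')$ as quotients of $\pi M$ if and only if $Q_n=Q'_n$ for $n\gg0$.
\end{itemize}
\end{lemma}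

\begin{proof}
Recall that $\operatorname{qgr}S$ has the same objects as $\operatorname{gr}S$, that $\operatorname{Hom}(\pi M,\pi N)=\varinjlim\operatorname{Hom}(M',N/N')$ over the submodules $M'\subseteq M$, $N'\subseteq N$ with $M/M'$ and $N'$ right bounded, and that $\pi$ is exact and kills exactly the right bounded modules. The quotient $M/M'$ is right bounded if and only if $M'\supseteq M_{\ge d}$ for some $d$, so the tails $M_{\ge d}$ are cofinal among the $M'$. As $N$ is noetherian, it has a largest right bounded submodule $N'$, and $(N/N')_{\ge d}=N_{\ge d}$ for large $d$. A homomorphism $M_{\ge d}\to N/N'$ has image in $(N/N')_{\ge d}$. Hence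
\[
\operatorname{Hom}(\pi M,\pi N)=\varinjlim_d\operatorname{Hom}(M_{\ge d},N_{\ge d}).
\]
For (T1), represent an isomorphism and its inverse by maps $f,g$ between $M_{\ge d}$ and $N_{\ge d}$; after increasing $d$ both composites are the identity. For (T2), represent an epimorphism $\pi M\to\pi N$ by $f\colon M_{\ge d}\to N$. Its cokernel is right bounded, so $Q=\ker f$ works. For (T3), $\pi Q=\pi Q'$ inside $\pi M$ means that both equal $\pi(Q\cap Q')$, that is, that $Q/(Q\cap Q')$ and $Q'/(Q\cap Q')$ are right bounded.
\end{proof}

By (T1), Hilbert functions and base change in $\operatorname{qgr}$ are well defined, and if condition (F) holds for one $N$ with $\pi N=\mathcal N$, it holds for all of them.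

\subsection{Modules of sections}

For the rest of this section, until Lemma~\ref{lem:criterion}, let $(X,\mathcal L,\sigma)$ satisfy (V), let $R=B(X,\mathcal L,\sigma)$, and fix a base ring $A$. Cohomology is taken on $X_A$, and $\mathcal O=\mathcal O_{X_A}$. Put $S=\bigoplus_{n\ge0}H^0(\mathcal L_n)$ with the twisted product. By flat base change $S=R_A$, and $S_0=A$ because $H^0(X,\mathcal O_X)=k$. For a coherent sheaf $\mathcal F$ on $X_A$ and $d\ge0$ let
\[
\Gamma_{\ge d}(\mathcal F)=\bigoplus_{n\ge d}H^0(\mathcal F\otimes\mathcal L_n),\qquad f\cdot s=f\otimes(\sigma^m)^*s\quad\text{for $f$ of degree $m$}.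
\]
This is a graded right $S$-module whose graded pieces are finite $A$-modules, and maps of sheaves induce $S$-linear maps. We use (V) mostly through the following lemma.

\begin{lemma}\label{lem:exact}
\begin{itemize}
\item[(a)] If $\mathcal G$ is coherent on $X_A$ and $H^0(\mathcal G\otimes\mathcal L_n)=0$ for $n\gg0$, then $\mathcal G=0$.
\item[(b)] Let $\mathcal F'\xrightarrow{\alpha}\mathcal F\xrightarrow{\beta}\mathcal F''$ be a complex of coherent sheaves on $X_A$. For $n\gg0$ the homology of $H^0(\mathcal F'\otimes\mathcal L_n)\to H^0(\mathcal F\otimes\mathcal L_n)\to H^0(\mathcal F''\otimes\mathcal L_n)$ is $H^0\bigl((\ker\beta/\operatorname{im}\alpha)\otimes\mathcal L_n\bigr)$.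
\item[(c)] $\mathcal L_n$ is very ample on $X$ for $n\gg0$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) A globally generated sheaf without sections is zero. (b) The kernel of the second map is $H^0(\ker\beta\otimes\mathcal L_n)$. Once $H^1(\ker\alpha\otimes\mathcal L_n)=0$, the image of the first map is $H^0(\operatorname{im}\alpha\otimes\mathcal L_n)$, and once $H^1(\operatorname{im}\alpha\otimes\mathcal L_n)=0$, the quotient is as stated. (c) Let $\mathcal O_X(1)$ be very ample. For $n\gg0$ the sheaf $\mathcal L_n(-1)$ is globally generated. The two sheaves define a morphism $X\to\mathbb P^r\times\mathbb P^{r'}$ whose first component is a closed immersion, so it is a closed immersion, and the Segre embedding shows that $\mathcal L_n$ is very ample.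
\end{proof}

Multiplying a section of degree $m$ by $S_l$ involves the sheaf $(\sigma^m)^*\mathcal L_l$, about which (V) says nothing directly. But $m$ is fixed while $l$ grows, so one can move the twist onto the coefficient sheaf.

\begin{lemma}\label{lem:gen}
If $f_1,\dots,f_r\in H^0(\mathcal F\otimes\mathcal L_m)$ generate the sheaf $\mathcal F\otimes\mathcal L_m$, then $\sum_if_iS_l=H^0(\mathcal F\otimes\mathcal L_{m+l})$ for $l\gg0$.
\end{lemma}

\begin{proof}
Let $0\to\mathcal K\to\mathcal O^r\to\mathcal F\otimes\mathcal L_m\to0$ be given by the $f_i$, and tensor with $(\sigma^m)^*\mathcal L_l$. The map on global sections is $\bigl((\sigma^m)^*S_l\bigr)^r\to H^0(\mathcal F\otimes\mathcal L_{m+l})$, with image $\sum f_iS_l$. Its cokernel embeds in $H^1(\mathcal K\otimes(\sigma^m)^*\mathcal L_l)\cong H^1((\sigma^{-m})^*\mathcal K\otimes\mathcal L_l)$, which vanishes for $l\gg0$ by (V) for the sheaf $(\sigma^{-m})^*\mathcal K$.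
\end{proof}

\begin{lemma}\label{lem:sub}
Let $N$ be a graded submodule of $\Gamma_{\ge d}(\mathcal F)$. Then $N$ is finitely generated, and there is a unique coherent subsheaf $\mathcal F'\subseteq\mathcal F$ with $N_n=H^0(\mathcal F'\otimes\mathcal L_n)$ for $n\gg0$. For $n\gg0$ the sheaf $\mathcal F'\otimes\mathcal L_n$ is the subsheaf of $\mathcal F\otimes\mathcal L_n$ generated by $N_n$.
\end{lemma}

\begin{proof}
For $n\ge d$ define $\mathcal F_n\subseteq\mathcal F$ by letting $\mathcal F_n\otimes\mathcal L_n$ be the image of $N_n\otimes_A\mathcal O\to\mathcal F\otimes\mathcal L_n$. We want these subsheaves to stabilize. They need not increase with $n$, since $\mathcal L$ itself need not be globally generated. Choose $l_0$ such that $\mathcal L_l$ is globally generated for $l\ge l_0$. For such $l$ the sections $(\sigma^n)^*S_l$ generate $(\sigma^n)^*\mathcal L_l$, so $N_nS_l$ generates $\mathcal F_n\otimes\mathcal L_{n+l}$, and $N_nS_l\subseteq N_{n+l}$ gives $\mathcal F_n\subseteq\mathcal F_{n+l}$. Let $\mathcal F'=\sum_n\mathcal F_n$. As $X_A$ is noetherian, $\mathcal F'=\mathcal F_{n_1}+\dots+\mathcal F_{n_r}$,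 and therefore $\mathcal F_n=\mathcal F'$ for $n\ge n'=\max_in_i+l_0$. In particular $N_n\subseteq H^0(\mathcal F'\otimes\mathcal L_n)$ for $n\ge n'$. Finitely many generators of the $A$-module $N_{n'}$ generate the sheaf $\mathcal F'\otimes\mathcal L_{n'}$, so Lemma~\ref{lem:gen} gives an $l_1$ with
\[
H^0(\mathcal F'\otimes\mathcal L_{n'+l})=N_{n'}S_l\subseteq N_{n'+l}\qquad(l\ge l_1).
\]
Hence $N_n=H^0(\mathcal F'\otimes\mathcal L_n)$ for $n\ge n'+l_1$, and $N$ is generated by its pieces of degrees $d,\dots,n'+l_1$, each finite over $A$. If $\mathcal F''$ is another subsheaf with the stated property, then for $n\gg0$ the globally generated sheaf $\mathcal F''\otimes\mathcal L_n$ is generated by $N_n$, so $\mathcal F''=\mathcal F_n=\mathcal F'$.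
\end{proof}

\begin{lemma}\label{lem:noeth}
The ring $S$ is right noetherian.
\end{lemma}

\begin{proof}
Lemma~\ref{lem:sub} with $\mathcal F=\mathcal O$, $d=0$ says that every graded right ideal is finitely generated, so ascending chains of graded right ideals stabilize. For an arbitrary right ideal $I$ let $\operatorname{in}(I)_n$ be the set of degree $n$ components of elements of $I\cap\bigoplus_{i\le n}S_i$. Then $\operatorname{in}(I)$ is a graded right ideal. Suppose $I\subseteq J$ and $\operatorname{in}(I)=\operatorname{in}(J)$. An element of $J\cap\bigoplus_{i\le n}S_i$ differs from an element of $I$ by an element of $J\cap\bigoplus_{i<n}S_i$, so $I=J$ by induction on $n$. Thus ascending chains of right ideals stabilize.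
\end{proof}

\subsection{From modules to sheaves}

To attach a sheaf to a module we translate a free presentation. The sheaf that belongs to $S(-a)$ is $\mathcal L_a^{-1}$.

\begin{lemma}\label{lem:free}
For $a\ge0$ the maps $S(-a)_n=S_{n-a}\to H^0(\mathcal L_a^{-1}\otimes\mathcal L_n)$, $s\mapsto(\sigma^a)^*s$, form an isomorphism $S(-a)\cong\Gamma_{\ge a}(\mathcal L_a^{-1})$. For $b\ge a$ and $s\in S_{b-a}$, left multiplication $S(-b)\to S(-a)$ by $s$ is induced by the map $\mathcal L_b^{-1}\to\mathcal L_a^{-1}$ given by the section $(\sigma^a)^*s$ of $\mathcal L_a^{-1}\otimes\mathcal L_b$. This assignment of sheaf maps to module maps is additive and respects composition.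
\end{lemma}

\begin{proof}
For $n\ge a$ we have $\mathcal L_a^{-1}\otimes\mathcal L_n=(\sigma^a)^*\mathcal L_{n-a}$, so the maps are bijective. They are $S$-linear because $(\sigma^a)^*\bigl(s\otimes(\sigma^{n-a})^*s'\bigr)=(\sigma^a)^*s\otimes(\sigma^n)^*s'$ for $s\in S_{n-a}$. Left multiplication by $s\in S_{b-a}$ sends a homogeneous $s'$ to $s\otimes(\sigma^{b-a})^*s'$, which corresponds to $(\sigma^a)^*s\otimes(\sigma^b)^*s'$. This formula proves the second claim, and for $s'\in S_{c-b}$ it says that the section attached to $ss'$ is the product of the sections attached to $s$ and $s'$.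
\end{proof}

Every homomorphism $S(-b)\to S(-a)$ of right modules is left multiplication by an element of $S_{b-a}$, which is zero if $b<a$. So a complex of finite free modules $\bigoplus S(-a)$ with all $a\ge0$ gives a complex of sheaves $\bigoplus\mathcal L_a^{-1}$.

\begin{lemma}\label{lem:sheafify}
For $M\in\operatorname{gr}S$ there are a coherent sheaf $\mathcal F$ on $X_A$ and $d\ge0$ with $M_{\ge d}\cong\Gamma_{\ge d}(\mathcal F)$. The sheaf $\mathcal F$ is unique up to isomorphism.
\end{lemma}

\begin{proof}
Replace $M$ by $M_{\ge0}$, which is finitely generated by Lemma~\ref{lem:noeth}. Then $M$ is the cokernel of a map $\bigoplus_jS(-b_j)\to\bigoplus_iS(-a_i)$ of finite sums with all $a_i,b_j\ge0$. Let $\mathcal F$ be the cokernel of the corresponding map $\bigoplus\mathcal L_{b_j}^{-1}\to\bigoplus\mathcal L_{a_i}^{-1}$. For $d\ge\max(a_i,b_j)$ we obtain an $S$-linear map $M_{\ge d}\to\Gamma_{\ge d}(\mathcal F)$, and it is bijective in large degrees by Lemma~\ref{lem:exact}(b). For uniqueness, the graph of an isomorphism $\Gamma_{\ge d}(\mathcal F_1)\cong\Gamma_{\ge d}(\mathcal F_2)$ is a submodule of $\Gamma_{\ge d}(\mathcal F_1\oplus\mathcal F_2)$.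 By Lemma~\ref{lem:sub} it comes from a subsheaf $\mathcal G$ whose projections to $\mathcal F_1$ and $\mathcal F_2$ are bijective on $H^0(-\otimes\mathcal L_n)$ for $n\gg0$. By Lemma~\ref{lem:exact}(a),(b) the kernels and cokernels of the projections vanish.
\end{proof}

\subsection{The condition $\chi$}

The module $A=S/S_{\ge1}$ is right bounded, so its sheaf is zero, and a free resolution of $A$ should turn into an exact complex of vector bundles. The Ext groups are then computed by the global sections of an exact complex of sheaves, and they vanish as soon as these sheaves have no higher cohomology.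

\begin{lemma}\label{lem:chi}
For $M\in\operatorname{gr}S$ and $j\ge0$ the module $\underline{\operatorname{Ext}}^j_S(A,M)$ is finitely generated over $A$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:noeth} there is a resolution $F_\bullet\to A$ with $F_j=\bigoplus_{a\in I_j}S(-a)$, where each $I_j$ is a finite family of integers $a\ge0$. The degree $e$ part of $\underline{\operatorname{Ext}}^j_S(A,M)$ is the $j$-th cohomology of the complex
\[
C_e^\bullet=\operatorname{Hom}_{\operatorname{gr}S}(F_\bullet(-e),M),\qquad C_e^j=\bigoplus_{a\in I_j}M_{a+e}.
\]
A component $S(-b)\to S(-a)$ of $F_\bullet$, left multiplication by $s$, induces the map $M_{a+e}\to M_{b+e}$, $\mu\mapsto\mu s$. Each $C^j_e$ is finite over $A$, and for fixed $j$ it is zero for $e\ll0$. So it suffices to show that $C_e^\bullet$ is exact for $e\gg0$. Choose $\mathcal F$ and $d$ as in Lemma~\ref{lem:sheafify}. For $e\ge d$ only the degrees $a+e\ge d$ of $M$ occur, so we may take $M=\Gamma_{\ge d}(\mathcal F)$.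

Let $e\ge d$, and let $\mathcal G_\bullet$, with $\mathcal G_j=\bigoplus_{a\in I_j}\mathcal L_{a+e}^{-1}$, be the complex of sheaves that corresponds to $F_\bullet(-e)$. Fix $j$. For $n\gg0$, Lemmas~\ref{lem:exact}(b) and~\ref{lem:free} identify the sections of the $j$-th homology sheaf of $\mathcal G_\bullet$, tensored with $\mathcal L_n$, with the $j$-th homology of $F_\bullet(-e)$ in degree $n$. The homology of $F_\bullet(-e)$ is $A(-e)$, which is zero in degrees $n>e$. By Lemma~\ref{lem:exact}(a) the complex $\cdots\to\mathcal G_1\to\mathcal G_0\to0$ is exact. The kernel of a surjection of locally free sheaves of finite rank is locally free, and the surjection splits locally. Starting from the right, we see that $\mathcal G_\bullet$ is locally split exact. Hence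
\[
0\to\mathcal C^0\to\mathcal C^1\to\cdots,\qquad\mathcal C^j=\mathcal H\mathit{om}(\mathcal G_j,\mathcal F)=\bigoplus_{a\in I_j}\mathcal F\otimes\mathcal L_{a+e},
\]
is exact. Its complex of global sections has terms $\bigoplus M_{a+e}=C^j_e$. The component $\mathcal L_{b+e}^{-1}\to\mathcal L_{a+e}^{-1}$ of $\mathcal G_\bullet$ is the section $(\sigma^{a+e})^*s$, which induces $\mu\mapsto\mu\otimes(\sigma^{a+e})^*s=\mu s$. So the complex of global sections is $C_e^\bullet$.

By (V) there is $e_0\ge d$ with $H^q(\mathcal F\otimes\mathcal L_n)=0$ for $q>0$ and $n\ge e_0$. Let $e\ge e_0$. As all $a\ge0$, every $\mathcal C^j$ has vanishing higher cohomology. Let $\mathcal Z^j=\ker(\mathcal C^j\to\mathcal C^{j+1})$. Then $\mathcal Z^0=0$, and the sequences $0\to\mathcal Z^j\to\mathcal C^j\to\mathcal Z^{j+1}\to0$ place $H^q(\mathcal Z^{j+1})$ between $H^q(\mathcal C^j)$ and $H^{q+1}(\mathcal Z^j)$. By induction all $\mathcal Z^j$ have vanishing higher cohomology, these short sequences stay exact on global sections, and $C^\bullet_e$ is exact.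
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:ring}]
By Lemma~\ref{lem:noeth}, $R$ is strongly right noetherian. For the left side let $R^-=B(X,\mathcal L,\sigma^{-1})$ and define $\varphi\colon R\to R^-$ by $\varphi(s)=(\sigma^{-(n-1)})^*s$ for $s\in R_n$. This is bijective in each degree because $(\sigma^{-(n-1)})^*\mathcal L_n=\mathcal L\otimes(\sigma^{-1})^*\mathcal L\otimes\dots\otimes(\sigma^{-(n-1)})^*\mathcal L$. For $r\in R_m$ and $s\in R_n$,
\[
\varphi\bigl(r\otimes(\sigma^m)^*s\bigr)=(\sigma^{-(n-1)})^*s\otimes(\sigma^{-n})^*(\sigma^{-(m-1)})^*r=\varphi(s)\cdot\varphi(r).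
\]
So $R^{\mathrm{op}}\cong R^-$ and $(R_A)^{\mathrm{op}}\cong(R^-)_A$. Since $(X,\mathcal L,\sigma^{-1})$ satisfies (V), the ring $(R^-)_A$ is right noetherian, and $R_A$ is left noetherian. We have $R_0=k$ and $\dim R_i<\infty$. Finitely many homogeneous elements generate the right ideal $R_{\ge1}$, and by induction on the degree they generate $R$ as an algebra. Strong $\chi$ is Lemma~\ref{lem:chi}.
\end{proof}

The hypothesis $H^0(X,\mathcal O_X)=k$ gave $S_0=A$; condition (V) for $\sigma^{-1}$ was used only for the left noetherian property; and (V) over all base rings gave the word ``strong''. Without (V) the ring can forget $X$ altogether: $\mathcal L=\mathcal O_X$ gives a polynomial ring in one variable.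

\subsection{A criterion for (V)}

Condition (V) quantifies over all base rings and all sheaves, but it can be tested on one sequence of invertible sheaves over $k$.

\begin{lemma}\label{lem:criterion}
Let $\mathcal O_X(1)$ be very ample on $X$. Suppose that for every $s\ge0$ we have $H^q(X,\mathcal L_n(-s))=0$ for all $q>0$ and $n\gg0$. Then $(X,\mathcal L,\sigma)$ satisfies (V).
\end{lemma}

\begin{proof}
The theorem of Castelnuovo and Mumford \cite[Lecture~14]{MumfordCurves} states that a coherent sheaf $\mathcal G$ on $X$ with $H^q(X,\mathcal G(-q))=0$ for all $q>0$ is globally generated; both the hypothesis and the conclusion are unaffected by extending $k$ to $\bar k$. Only the indices $q\le\dim X$ matter, so $\mathcal L_n(-s)$ is globally generated for $n\gg0$. Let $\mathcal F$ be coherent on $X_A$ and choose an exact sequence $0\to\mathcal K\to\mathcal O_{X_A}(-s)^N\to\mathcal F\to0$ with $s,N\ge0$. Then $\mathcal F\otimes\mathcal L_n$ is a quotient of a globally generated sheaf for $n\gg0$. For the vanishing we use descending induction on $q>0$, for all $\mathcal F$ at once. If $X\subseteq\mathbb P^r$, then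 $X_A$ is covered by $r+1$ affine open sets and all cohomology vanishes in degrees $q>r$. For $q\le r$ and $n\gg0$, the module $H^q(\mathcal F\otimes\mathcal L_n)$ lies in an exact sequence between $H^q(X,\mathcal L_n(-s))\otimes_kA^N=0$ and $H^{q+1}(\mathcal K\otimes\mathcal L_n)=0$.
\end{proof}

\section{The triples on $X$ and $X'$ are good}\label{sec:good}

Return to the notation of Section~\ref{sec:numerics}. To apply Lemma~\ref{lem:criterion} we need vanishing for $\mathcal M_n-3s\mathcal M$. On an abelian variety an ample invertible sheaf has no higher cohomology \cite[\S16]{MumfordAV}, so it is enough to prove ampleness, and on an abelian surface ampleness is a matter of two intersection numbers. We recall two facts about a smooth projective surface over $\bar k$. By the Nakai--Moishezon criterion, a divisor $D$ is ample if and only if $D^2>0$ and $D\cdot C>0$ for every integral curve $C$. By the Hodge index theorem, if $D^2>0$ and $G$ is a $\mathbb Q$-divisor with $D\cdot G=0$, then $G^2\le0$, with equality only if $G\equiv0$.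

\begin{lemma}\label{lem:ample}
\begin{itemize}
\item[(a)] For $n\ge1$ the sheaf $\mathcal M_n$ is ample and $h^0(E^2,\mathcal M_n)=\frac{n^2(n^2+11)}{12}$.
\item[(b)] For each $s\ge0$ we have $H^q(E^2,\mathcal M_n-3s\mathcal M)=0$ for $q>0$ and $n\gg0$. The same holds when $\mathcal M_n$ is formed with $\sigma^{-1}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) $\mathcal M_n$ is a sum of the ample sheaves $(\sigma^i)^*\mathcal M$. It has no higher cohomology, and Riemann--Roch on an abelian surface reads $\chi(D)=D^2/2$. Now use Lemma~\ref{lem:numbers}.

(b) By flat base change we may work over $\bar k$. Put $D=\mathcal M_n-3s\mathcal M$. Then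
\[
D^2=\mathcal M_n^2-6s\,\mathcal M_n\cdot\mathcal M+18s^2,\qquad D\cdot\mathcal M=\mathcal M_n\cdot\mathcal M-6s,
\]
and both are positive for $n\gg0$, since $\mathcal M_n^2$ grows like $n^4/6$ and $\mathcal M_n\cdot\mathcal M$ like $n^3/3$. Fix such an $n$ and let $C$ be an integral curve. Some translate $C'$ of $C$ differs from $C$, so $C^2=C\cdot C'\ge0$; also $C\cdot\mathcal M>0$. Suppose $D\cdot C\le0$, and put $G=C+t\mathcal M$ with $t=-(D\cdot C)/(D\cdot\mathcal M)\ge0$. Then $D\cdot G=0$ and $G^2=C^2+2t\,C\cdot\mathcal M+2t^2\ge0$, so $G\equiv0$. This contradicts $G\cdot\mathcal M>0$. Hence $D$ is ample and has no higher cohomology. The involution $\iota(x,y)=(x,-y)$ satisfies $\psi_i\iota=\psi_{-i}$, so $\iota^*\theta_i=\theta_{-i}$, and $\iota^*\gamma\cong\gamma$. Thus $\iota^*$ fixes $\mathcal M$ and carries $\mathcal M_n$ to $\sum_{i<n}(\theta_{-i}+\gamma)$, which is the sheaf formed with $\sigma^{-1}$.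
\end{proof}

For $n=1$, part (a) gives $h^0(\mathcal M)=1$. So $\mathcal M$ is not globally generated, nor is $\mathcal L$, and the integer $l_0$ in the proof of Lemma~\ref{lem:sub} cannot be dispensed with.

\begin{proposition}\label{prop:good}
The triples $(X,\mathcal L,\sigma_X)$ and $(X',\mathcal L',\sigma')$ are good. The rings $R=B(X,\mathcal L,\sigma_X)$ and $R'=B(X',\mathcal L',\sigma')$ are connected graded, strongly noetherian and satisfy strong $\chi$, and $R$ is a domain.
\end{proposition}

\begin{proof}
The scheme $X$ is projective and geometrically integral, so $H^0(X,\mathcal O_X)=k$. We have $\mathcal L_n(-s)=(\mathcal M_n-3s\mathcal M)\boxtimes\mathcal O_{\mathbb P^3}(n-s)$. For $n\gg0$ neither factor has higher cohomology, so by the K\"unneth formula neither has the product; by Lemma~\ref{lem:ample}(b) this also holds for $\sigma_X^{-1}$. Lemma~\ref{lem:criterion} shows that $(X,\mathcal L,\sigma_X)$ is good.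

Since $X'$ is reduced, a global function on $X'$ is determined by its restrictions to the two components. These are constants in $k$, and they agree at the common rational point $(\mathbf o,u)$. So $H^0(X',\mathcal O_{X'})=k$. Let $j\colon X'_A\to X_A$ be the inclusion and $\mathcal F$ coherent on $X'_A$. Then $j_*(\mathcal F\otimes\mathcal L'_n)=j_*\mathcal F\otimes\mathcal L_n$, and $j_*$ preserves cohomology and detects global generation. So (V) passes from $X$ to $X'$, for both $\sigma_X$ and $\sigma_X^{-1}$.

The properties of the rings follow from Proposition~\ref{prop:ring}. On the integral scheme $X$ the product $r\otimes(\sigma_X^m)^*s$ of nonzero sections of invertible sheaves is nonzero; looking at components of top degree, we see that $R$ is a domain.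
\end{proof}

\section{No scheme of finite type represents $\mathcal H_h$}\label{sec:direct}

The condition ``$\dim N_n=h(n)$ for $n\gg0$'' allows the degree from which equality holds to depend on the quotient. A representing scheme of finite type would make this degree uniform.

\begin{lemma}\label{lem:uniform}
Let $R$ be connected graded and strongly right noetherian, let $P\in\operatorname{gr}R$, and suppose that $\mathcal H_h$ is represented by a $k$-scheme $\mathcal X$ of finite type. Then there is an $n_0$ such that every element of $\mathcal H_h(k)$ has the form $\pi(P/Q)$ with $\dim_k(P/Q)_n=h(n)$ for all $n\ge n_0$.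
\end{lemma}

\begin{proof}
Cover $\mathcal X$ by finitely many nonempty affine open sets $\operatorname{Spec}A_i$. Each $A_i$ is a base ring, and the inclusion of $\operatorname{Spec}A_i$ corresponds to an element of $\mathcal H_h(A_i)$. By (T2) this element is $\pi N_i$ for a graded quotient $N_i$ of $P\otimes_kA_i$. By (F) and (T1), for $n\gg0$ the finite $A_i$-module $(N_i)_n$ is flat, hence locally free, and its rank is constant on each of the finitely many connected components of $\operatorname{Spec}A_i$. Choose a point on each component. By (H) for its residue field, the rank at that point is $h(n)$ for $n\gg0$. So there is a single $n_0$ such that $(N_i)_n$ is locally free of rank $h(n)$ for all $i$ and all $n\ge n_0$. An element of $\mathcal H_h(k)$ corresponds to a $k$-point of $\mathcal X$, which lies in some $\operatorname{Spec}A_i$. By naturality the element is $\pi(N_i\otimes_{A_i}k)$, and $N_i\otimes_{A_i}k$ is a quotient $P/Q$ of $P$ of the required dimensions.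
\end{proof}

The subschemes $Z_m$ violate this uniformity. For fixed $n$ and large $m$, the curve $\Gamma_m$ has such a large degree that no nonzero section of $\mathcal M_n$ vanishes on it. Then $\Gamma_m$ sees all of $H^0(\mathcal M_n)$, whose dimension is quartic in $n$, whereas $h$ is cubic.

\begin{proposition}\label{prop:notft}
Let $(Y,B)$ be $(X,R)$ or $(X',R')$ as in Proposition~\ref{prop:good}, let $P=B$, and let $h$ be as in Theorem~\ref{thm:main}. Then $\mathcal H_h$ is not represented by a $k$-scheme of finite type.
\end{proposition}

\begin{proof}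
Write $\mathcal L_n$ and $\sigma$ for the sheaves and the automorphism on $Y$. Let $\mathcal I_m\subseteq\mathcal O_Y$ be the ideal sheaf of $Z_m$ and $J_m=\Gamma_{\ge0}(\mathcal I_m)$, a graded right ideal of $B$. For every $n$ the space $(B/J_m)_n$ is the image of the restriction $H^0(Y,\mathcal L_n)\to H^0(Z_m,\mathcal L_n|_{Z_m})$. By (V) and Proposition~\ref{prop:Zm},
\[
\dim(B/J_m)_n=h^0(\mathcal O_{Z_m}\otimes\mathcal L_n)=\chi(\mathcal O_{Z_m}\otimes\mathcal L_n)=h(n)\qquad(n\gg0).
\]
Flatness over $k$ is automatic, and dimensions do not change under field extension. So $\pi(B/J_m)\in\mathcal H_h(k)$ for all $m\ge1$.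

Suppose that a scheme of finite type represents $\mathcal H_h$, and take $n_0$ as in Lemma~\ref{lem:uniform}. Write $\pi(B/J_m)=\pi(B/Q)$ with $\dim(B/Q)_n=h(n)$ for $n\ge n_0$. By (T3), $Q$ and $J_m$ agree in large degrees. We claim that $Q\subseteq J_m$. Let $r\in Q_n$. For $l\gg0$ we have $rB_l\subseteq Q_{n+l}=(J_m)_{n+l}$, that is, $r\otimes(\sigma^n)^*s$ vanishes on $Z_m$ for all $s\in B_l$. For $l\gg0$ the sections $(\sigma^n)^*s$ generate the invertible sheaf $(\sigma^n)^*\mathcal L_l$, so near each point of $Z_m$ one of them is a local generator, and $r|_{Z_m}=0$. This proves the claim, and we obtain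
\begin{equation}\label{eq:upper}
\dim(B/J_m)_n\le h(n)\qquad\text{for all }n\ge n_0\text{ and all }m\ge1.
\end{equation}

Now we bound the left side from below. The restriction map
\[
H^0(X,\mathcal L_n)=H^0(E^2,\mathcal M_n)\otimes H^0(\mathbb P^3,\mathcal O(n))\to H^0(E^2\times\{u\},\mathcal L_n)\cong H^0(E^2,\mathcal M_n)
\]
is surjective because $z_0^n$ does not vanish at $u$. It factors through $H^0(X',\mathcal L'_n)$, so $B_n\to H^0(E^2,\mathcal M_n)$ is surjective in both cases. Restricting from $Z_m$ to $\Gamma_m\times\{u\}$, we see that $(B/J_m)_n$ surjects onto the image of $H^0(E^2,\mathcal M_n)\to H^0(\Gamma_m,\mathcal M_n|_{\Gamma_m})$. The kernel of this map is $H^0(E^2,\mathcal M_n-\theta_m)$. A nonzero element of the kernel would define an effective divisor, possibly zero, on which the ample sheaf $\mathcal M_n$ has degree $\mathcal M_n\cdot(\mathcal M_n-\theta_m)\ge0$. So the kernel vanishes if $\mathcal M_n\cdot\theta_m>\mathcal M_n^2$. Fix $n\ge\max(n_0,1)$ with $\frac{n^2(n^2+11)}{12}>h(n)$. Since $\mathcal M_n\cdot\theta_m=\sum_{i<n}((i-m)^2+1)$ tends to infinity with $m$, there is an $m$ with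 $\mathcal M_n\cdot\theta_m>\mathcal M_n^2$. By Lemma~\ref{lem:ample}(a), $\dim(B/J_m)_n\ge\frac{n^2(n^2+11)}{12}>h(n)$, which contradicts \eqref{eq:upper}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $R=B(X,\mathcal L,\sigma_X)$ and apply Propositions~\ref{prop:good} and~\ref{prop:notft}.
\end{proof}

\section{The Hilbert functor as a union of components of Quot schemes}\label{sec:quot}

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
By Lemma~\ref{lem:sheafify} fix $\mathcal P$ on $X$ and $d\geq 0$ with $P_{\ge d}\cong\Gamma_{\ge d}(\mathcal P)$. Put $P_A=P\otimes_kA$. By flat base change $(P_A)_{\ge d}\cong\Gamma_{\ge d}(\mathcal P_A)$ for every base ring $A$, compatibly with homomorphisms $A\to A'$. We translate each ingredient of $\mathcal H_h$ into the language of sheaves.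

\emph{Quotients.} By (T2) and (T3), the quotients of $\pi(P_A)$ are given by the graded submodules $Q\subseteq(P_A)_{\ge d}$ up to agreement in large degrees. By Lemma~\ref{lem:sub} these classes correspond bijectively to the coherent subsheaves $\mathcal K\subseteq\mathcal P_A$; the class attached to $\mathcal K$ is that of $\Gamma_{\ge d}(\mathcal K)$. So the quotients $\mathcal N=\pi N$, $N=P_A/Q$, correspond to the coherent quotients $\mathcal F=\mathcal P_A/\mathcal K$, and $N_n=H^0(\mathcal F\otimes\mathcal L_n)$ for $n\gg0$ by Lemma~\ref{lem:exact}(b).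

\emph{Base change.} Let $A\to A'$ be a homomorphism of base rings. Then $N\otimes_AA'=P_{A'}/Q'$, where $Q'$ is the image of $Q\otimes_AA'$. Let $\mathcal K'\subseteq\mathcal P_{A'}$ correspond to $Q'$. For $n\gg0$, by the last assertion of Lemma~\ref{lem:sub}, $Q_n$ generates $\mathcal K\otimes\mathcal L_n$ and $Q'_n$ generates $\mathcal K'\otimes\mathcal L_n$. Pull the surjection $Q_n\otimes_A\mathcal O_{X_A}\to\mathcal K\otimes\mathcal L_n$ back to $X_{A'}$ and compose with the map to $\mathcal P_{A'}\otimes\mathcal L_n$. The image is the subsheaf generated by $Q'_n$, and it is also the image of $\mathcal K_{A'}\otimes\mathcal L_n$. So $\mathcal K'$ is the image of $\mathcal K_{A'}\to\mathcal P_{A'}$, whose cokernel is $\mathcal F_{A'}$ by right exactness. Thus $\mathcal N\otimes_AA'$ corresponds to $\mathcal F_{A'}$.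

\emph{Flatness.} We show that $\mathcal N$ is $A$-flat if and only if $\mathcal F$ is. For a finite $A$-module $C$ with presentation $A^{q}\to A^{r}\to C\to0$, the sequence $\mathcal F^{q}\to\mathcal F^{r}\to\mathcal F\otimes_AC\to0$ is exact, and Lemma~\ref{lem:exact}(b) gives $N_n\otimes_AC=H^0((\mathcal F\otimes_AC)\otimes\mathcal L_n)$ for $n\gg0$. Suppose that $N_n$ is flat for $n\gg0$, and let $I\subseteq A$ be an ideal. Then $N_n\otimes_AI\to N_n$ is injective for $n\gg0$, so the kernel of $\mathcal F\otimes_AI\to\mathcal F$ has no sections after tensoring with $\mathcal L_n$, and it vanishes by Lemma~\ref{lem:exact}(a). Hence $\mathcal F(U)\otimes_AI\to\mathcal F(U)$ is injective for all affine open $U$ and all $I$, and $\mathcal F$ is $A$-flat. Conversely, let $\mathcal F$ be $A$-flat. For $n\gg0$ the \v{C}ech complex of $\mathcal F\otimes\mathcal L_n$ for a finite affine cover gives an exact sequence $0\to N_n\to C^0\to\dots\to C^r\to0$ with all $C^i$ flat. The kernel of a surjection of flat modules is flat, so, working from the right, $N_n$ is flat.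

\emph{Hilbert functions.} If $A=K$ is a field, then $\dim_KN_n=\chi(\mathcal F\otimes\mathcal L_n)$ for $n\gg0$ by (V).

Thus $\mathcal H_h(A)$ is, naturally in $A$, the set of $A$-flat coherent quotients $\mathcal F$ of $\mathcal P_A$ such that every fiber $\mathcal F_K$ satisfies
\begin{equation}\label{eq:cond}
\chi(\mathcal F_K\otimes\mathcal L_n)=h(n)\qquad\text{for }n\gg0.
\end{equation}

\emph{Quot schemes.} By Grothendieck's theorem \cite{FGA}, flat quotients whose fibers have Hilbert polynomial $p$ are represented by the projective scheme $\operatorname{Quot}^p=\operatorname{Quot}^p_{\mathcal P/X}$. For an arbitrary $A$-flat quotient the Hilbert polynomial of the fibers is constant on each of the finitely many connected components of $\operatorname{Spec}A$. So all flat quotients are represented by $\bigsqcup_p\operatorname{Quot}^p$. It remains to impose \eqref{eq:cond}. A condition of the form ``for $n\gg0$'' is in general neither open nor closed, and this is why we passed from $h^0$ to $\chi$. For each fixed $n$ the number $\chi(\mathcal F_\xi\otimes\mathcal L_n)$, with $\mathcal F_\xi$ the fiber of the universal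 quotient at $\xi\in\operatorname{Quot}^p$, is locally constant in $\xi$ and unchanged by field extension. On a connected component of $\operatorname{Quot}^p$ the whole sequence $n\mapsto\chi(\mathcal F_\xi\otimes\mathcal L_n)$ is therefore independent of $\xi$, and \eqref{eq:cond} holds at all points of the component or at none. Let $Q_p$ be the union of the components where it holds. There are finitely many components, so $Q_p$ is open and closed in $\operatorname{Quot}^p$, and projective. A morphism $\operatorname{Spec}A\to\bigsqcup_p\operatorname{Quot}^p$ factors through the open subscheme $\bigsqcup_pQ_p$ if and only if every point maps into it, that is, if and only if all fibers satisfy \eqref{eq:cond}. So $\bigsqcup_pQ_p$ represents $\mathcal H_h$.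

\emph{Projectivity.} If finitely many $Q_p$ are nonempty, their disjoint union is projective. For the converse, note that any two locally noetherian schemes $\mathcal X_1,\mathcal X_2$ representing $\mathcal H_h$ are isomorphic. Indeed, each noetherian affine open subset of $\mathcal X_1$ acquires a morphism to $\mathcal X_2$; by naturality these agree on affine open subsets of the overlaps and glue, and the same construction in the other direction gives the inverse. So if a scheme of finite type represents $\mathcal H_h$, then $\bigsqcup_pQ_p$ is quasi-compact, and only finitely many of the disjoint open sets $Q_p$ are nonempty.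

\emph{The example.} For $R=B(X,\mathcal L,\sigma_X)$, $P=R$, $\mathcal P=\mathcal O_X$ and $\mathcal O_X(1)$ as in Section~\ref{ss:spaces}, Proposition~\ref{prop:Zm} shows that $\mathcal O_{Z_m}$ is a $k$-point of $Q_{p_m}$ with $p_m(t)=mt^2+(2m^2-m+10)t+16$. These polynomials are distinct, so infinitely many $Q_p$ are nonempty and the representing scheme is not quasi-compact. By the uniqueness just shown, infinitely many $Q_p$ are nonempty for every other choice of very ample sheaf as well.
\end{proof}

The last two steps give a second proof of Theorem~\ref{thm:main}, and they show what the representing object is: an infinite disjoint union of nonempty projective schemes.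

\begin{example}
Let $(X,\mathcal L,\sigma)$ be good, $P=R$ and $h(n)=1$ for all $n$. Let $Z\subseteq X_K$ be a closed subscheme with $h^0(Z,\mathcal L_n|_Z)=1$ for $n\gg0$. By Lemma~\ref{lem:exact}(c) the sections of $\mathcal L_n|_Z$ embed $Z$ in $\mathbb P^0_K$, so $Z$ is a $K$-point; conversely every $K$-point has Hilbert function $1$. Hence only $p=1$ occurs, and $\mathcal H_h$ is represented by the Hilbert scheme of one point, which is $X$.
\end{example}

\section{When the Hilbert function bounds the family}\label{sec:positive}

Let $(X,\mathcal L,\sigma)$ be good. Put $\bar X=X_{\bar k}$, $\bar{\mathcal P}=\mathcal P_{\bar k}$ and $\Lambda=N^1(\bar X)$. By the theorem of the base \cite{Kleiman}, $\Lambda$ is a free abelian group of finite rank. Pullback by $\sigma$ preserves numerical equivalence, so $\sigma^*$ acts on $\Lambda$ and on $\Lambda_{\mathbb Q}=\Lambda\otimes\mathbb Q$. We write $[\mathcal D]$ for the class of $\mathcal D$.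

\subsection{The Euler characteristic as a polynomial on $\Lambda$}

We recall the Riemann--Roch theorem for singular schemes \cite[Theorem~18.3]{Fulton}. For a projective $\bar k$-scheme $Y$ let $A_i(Y)$ be the group of $i$-dimensional cycles modulo rational equivalence. To each coherent sheaf $\mathcal F$ on $Y$ is attached a class $\tau(\mathcal F)=\sum_i\tau_i(\mathcal F)$ with $\tau_i(\mathcal F)\in A_i(Y)_{\mathbb Q}$, additive on short exact sequences, such that
\begin{itemize}
\item[(R1)] $f_*\tau(\mathcal F)=\sum_q(-1)^q\tau(R^qf_*\mathcal F)$ for a proper morphism $f$;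
\item[(R2)] $\tau(\mathcal F\otimes\mathcal D)=\sum_j\frac1{j!}c_1(\mathcal D)^j\cap\tau(\mathcal F)$ for $\mathcal D$ invertible;
\item[(R3)] $\tau(\mathcal O_V)=[V]+(\text{terms of lower dimension})$ for $V\subseteq Y$ closed and integral.
\end{itemize}
Applying (R1) to $Y\to\operatorname{Spec}\bar k$ and writing $\int$ for the degree of a $0$-cycle, we get
\begin{equation}\label{eq:RR}
\chi(\mathcal F\otimes\mathcal D)=\sum_i\frac1{i!}\int c_1(\mathcal D)^i\cap\tau_i(\mathcal F).
\end{equation}

\begin{lemma}\label{lem:poly}
\begin{itemize}
\item[(a)] For $\mathcal F$ coherent on $\bar X$ there is a polynomial function $q_{\mathcal F}$ on $\Lambda_{\mathbb Q}$ with $q_{\mathcal F}([\mathcal D])=\chi(\mathcal F\otimes\mathcal D)$ for all invertible $\mathcal D$.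
\item[(b)] Let $Y\subseteq\bar X$ be a closed subscheme of dimension at most $2$, let $V_1,\dots,V_r$ be its $2$-dimensional irreducible components with the reduced structure, and let $\eta_i$ be the generic point of $V_i$. For $\mathcal F$ coherent on $Y$ let $\ell_i(\mathcal F)$ be the length of the stalk $\mathcal F_{\eta_i}$. Then $q_{\mathcal F}$ has degree at most $2$, and its homogeneous part of degree $2$ depends only on $(\ell_1(\mathcal F),\dots,\ell_r(\mathcal F))$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The operators $c_1(\mathcal D)\cap-$ commute and are additive in $\mathcal D$. Let $\mathcal D'\equiv0$ and expand \eqref{eq:RR} for $\mathcal D\otimes\mathcal D'$. Every term involving $\mathcal D'$ has the form $\int c_1(\mathcal D')\cap\beta$ with $\beta\in A_1(\bar X)_{\mathbb Q}$, and it vanishes because $\mathcal D'$ has degree $0$ on every integral curve. So $\chi(\mathcal F\otimes\mathcal D)$ depends only on $[\mathcal D]$. Expanding \eqref{eq:RR} in a basis of $\Lambda$ shows that the $i$-th term is a homogeneous polynomial of degree $i$ in the coordinates.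

(b) Apply \eqref{eq:RR} on $Y$. Since $A_i(Y)=0$ for $i>2$, the degree is at most $2$, and it suffices to prove $\tau_2(\mathcal F)=\sum_i\ell_i(\mathcal F)[V_i]$. Both sides are additive on short exact sequences. If all $\ell_i(\mathcal F)$ vanish, $\mathcal F$ is pushed forward from a closed subscheme of dimension at most $1$, and $\tau_2(\mathcal F)=0$ by (R1). Next let $\mathcal G$ be a coherent sheaf on $V=V_i$ of generic rank $\rho$, so that $\ell_i(\mathcal G)=\rho$ and $\ell_j(\mathcal G)=0$ for $j\ne i$. Choose $s$ with $\mathcal G(s)$ globally generated, and choose $\rho$ sections that form a basis at $\eta_i$. The resulting map $\mathcal O_V(-s)^\rho\to\mathcal G$ has kernel and cokernel supported in dimension at most $1$, and $\tau_2(\mathcal O_V(-s))=[V]$ by (R2) and (R3). So the formula holds for $\mathcal G$. In general we use induction on $\sum_i\ell_i(\mathcal F)$. If $\ell_i(\mathcal F)>0$, let $\mathcal G\subseteq\mathcal F$ be the subsheaf of sections killed by the ideal of $V_i$. Its stalk at $\eta_i$ is the socle of a nonzero module of finite length over the artinian local ring $\mathcal O_{Y,\eta_i}$,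 hence nonzero. So the formula holds for $\mathcal F/\mathcal G$ by induction, and for $\mathcal G$.
\end{proof}

\subsection{From large $n$ to all $n$}

The Hilbert function gives the values of $q_{\mathcal F}$ at $[\mathcal L_n]$ only for $n$ beyond a bound that depends on $\mathcal F$. To compare infinitely many sheaves we need values at fixed points of $\Lambda$. They are available because the classes $[\mathcal L_n]$ form an orbit of an invertible affine map.

\begin{lemma}\label{lem:reverse}
Let $q$ be a polynomial function on $\Lambda_{\mathbb Q}$ with $q([\mathcal L_n])=0$ for $n\gg0$. Then $q([\mathcal L_n])=0$ for all $n\ge0$.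
\end{lemma}

\begin{proof}
Let $\Phi(v)=\sigma^*v+[\mathcal L]$, an affine bijection of $\Lambda_{\mathbb Q}$ with inverse $v\mapsto(\sigma^*)^{-1}(v-[\mathcal L])$. Since $\mathcal L_0=\mathcal O$ and $\mathcal L_{n+1}=\mathcal L\otimes\sigma^*\mathcal L_n$, we have $[\mathcal L_n]=\Phi^n(0)$. Let $\mathcal V$ be the finite-dimensional space of polynomial functions of degree at most $\deg q$. The map $\Phi^*\colon q'\mapsto q'\circ\Phi$ is a linear automorphism of $\mathcal V$, so its characteristic polynomial $x^N+c_{N-1}x^{N-1}+\dots+c_0$ has $c_0=\pm\det\Phi^*\ne0$. Put $w_n=q([\mathcal L_n])=\bigl((\Phi^*)^nq\bigr)(0)$. By the Cayley--Hamilton theorem, $w_{n+N}+c_{N-1}w_{n+N-1}+\dots+c_0w_n=0$ for all $n\ge0$. If $w_{n+1}=w_{n+2}=\dots=0$, this gives $w_n=0$, and descending induction finishes the proof.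
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
Call a coherent quotient $\mathcal F$ of $\bar{\mathcal P}$ \emph{admissible} if $\chi(\mathcal F\otimes\mathcal L_n)=h(n)$ for $n\gg0$. A nonempty $Q_p$ is of finite type over $k$, so it has a $\bar k$-point, which is an admissible quotient with Hilbert polynomial $p$. By Theorem~\ref{thm:structure} it suffices to find one very ample sheaf with respect to which the admissible quotients have only finitely many Hilbert polynomials. We take $\mathcal O_X(1)=\mathcal L_m$, which is very ample for $m\gg0$ by Lemma~\ref{lem:exact}(c).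

(ii) Choose such an $m$ divisible by $r$, so that $\sigma^m$ acts trivially on $\Lambda$. Then $\mathcal L_{mt}=\bigotimes_{j<t}(\sigma^{mj})^*\mathcal L_m\equiv\mathcal L_m^{t}$. By Lemma~\ref{lem:poly}(a), an admissible $\mathcal F$ satisfies $\chi(\mathcal F(t))=\chi(\mathcal F\otimes\mathcal L_{mt})=h(mt)$ for $t\gg0$. So at most one Hilbert polynomial occurs.

(i) Let $Y\subseteq\bar X$ be the closed subscheme defined by the annihilator of $\bar{\mathcal P}$. Its underlying set is the preimage of $\operatorname{Supp}\mathcal P$, so $\dim Y\le2$, and every quotient of $\bar{\mathcal P}$ is a coherent sheaf on $Y$. In the notation of Lemma~\ref{lem:poly}(b), a quotient $\mathcal F$ has $0\le\ell_i(\mathcal F)\le\ell_i(\bar{\mathcal P})$, so the vector $\ell(\mathcal F)=(\ell_i(\mathcal F))_i$ takes finitely many values. Let $\mathcal F,\mathcal F'$ be admissible with $\ell(\mathcal F)=\ell(\mathcal F')$. By Lemma~\ref{lem:poly}(b), $q_{\mathcal F}-q_{\mathcal F'}=\lambda+\varepsilon$ with $\lambda$ linear and $\varepsilon$ constant. This function vanishes at $[\mathcal L_n]$ for $n\gg0$, where both values are $h(n)$.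 By Lemma~\ref{lem:reverse} it vanishes at $[\mathcal L_n]$ for all $n\ge0$. Taking $n=0$ gives $\varepsilon=0$, and taking $n=m$ gives $\lambda([\mathcal L_m])=0$. Therefore
\[
\chi(\mathcal F(t))-\chi(\mathcal F'(t))=t\,\lambda([\mathcal L_m])+\varepsilon=0
\]
for all $t$. So the Hilbert polynomial of an admissible quotient is determined by $\ell(\mathcal F)$, and only finitely many occur.

For the last assertion take the triple $(X',\mathcal L',\sigma')$ of Section~\ref{ss:spaces}. It is good by Proposition~\ref{prop:good}, the scheme $X'$ is connected, reduced and of dimension $3$, for $P=R'$ we have $\mathcal P=\mathcal O_{X'}$ with support $X'$, and Proposition~\ref{prop:notft} applies.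
\end{proof}

\begin{remark}
The hypothesis in (i) is used twice: it removes the terms of degree above $2$ from $q_{\mathcal F}$, and it forces the surfaces in the support of $\mathcal F$ to be components of $Y$, with bounded multiplicity. The second point is the one that fails on $X'$. The sheaves $\mathcal O_{Z_m}$ have support of dimension $2$, but the plane $z_0=0$ is not a component of $X'$ and may occur with any multiplicity. For $m\neq m'$ the difference $q_{\mathcal O_{Z_m}}-q_{\mathcal O_{Z_{m'}}}$ vanishes at $[\mathcal L_n]$ for all $n\ge0$ by Proposition~\ref{prop:Zm}, in accordance with Lemma~\ref{lem:reverse}, but its quadratic part takes the value $m-m'\neq0$ at the class of the sheaf $\mathcal O_X(1)$ of Section~\ref{ss:spaces}. An affine function that vanishes at $0$ and at $[\mathcal L_n]$ vanishes on the whole line through them; a quadratic function need not.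
\end{remark}

\begin{thebibliography}{9}

\bibitem{AZ}
Artin and Zhang, \emph{Abstract Hilbert schemes}.

\bibitem{Fulton}
Fulton, \emph{Intersection Theory}.

\bibitem{FGA}
Grothendieck, FGA, exp.~221.

\bibitem{Keeler}
Dennis S. Keeler, \emph{The rings of noncommutative projective geometry}, arXiv:math/0205005 (2002).

\bibitem{Kleiman}
Kleiman, \emph{Toward a numerical theory of ampleness}, Ann. of Math. \textbf{84} (1966).

\bibitem{MumfordAV}
Mumford, \emph{Abelian Varieties}.

\bibitem{MumfordCurves}
Mumford, \emph{Lectures on Curves on an Algebraic Surface}.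

\end{thebibliography}
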